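\title{Formal completions of Chow groups over fields of characteristic zero}

\begin{abstract}
Let $X$ be a smooth projective variety over a field $k$ of characteristic zero and let $p\ge 2$. The formal completion $\widehat{CH}^p$ of the Chow group $CH^p(X)$ is a functor on local Artinian $k$-algebras $A$, defined through the cohomology of Milnor K-theory sheaves. We prove that if $H^t(X,\Omega^i_{X/k})=0$ for $0\le i\le p-2$ and $p\le t\le 2p-1-i$, then $\widehat{CH}^p(A)\cong H^p(X,\Omega^{p-1}_{X/k})\otimes_k m_A$ naturally in $A$, so that $\widehat{CH}^p$ is pro-representable. The field $k$ need not be algebraic over $\mathbb{Q}$. The main step identifies $\widehat{CH}^p(A)$, for every smooth $X$, with a hypercohomology group of a truncated complex of absolute differential forms. We also show that the vanishing condition is necessary when $X$ is defined over an algebraic extension of $\mathbb{Q}$.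
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The formal completion of a Chow group}

Throughout, $k$ is a field of characteristic zero and $\mathrm{Art}_k$ is the category of local Artinian $k$-algebras $A$ with maximal ideal $m_A$ and $A/m_A=k$. Such an $A$ is finite-dimensional over $k$, the ideal $m_A$ is nilpotent, and $A=k\oplus m_A$. For a smooth variety $X$ over $k$ put $X_A=X\times_{\operatorname{Spec}k}\operatorname{Spec}A$; its underlying space is that of $X$.

One would like to deform classes in $CH^p(X)$ to $X_A$. Cycles do not help, since $X_A$ and $X$ have the same integral closed subschemes. Milnor K-theory does see nilpotents. For a commutative ring $S$, the group $K^M_p(S)$ is the quotient of $(S^*)^{\otimes_{\mathbb{Z}}p}$ by the subgroup generated by the tensors $s_1\otimes\dots\otimes s_p$ with $s_i+s_{i+1}=1$ for some $i$; the class of $s_1\otimes\dots\otimes s_p$ is the symbol $\{s_1,\dots,s_p\}$. Let $K^M_p(O_{X_A})$ be the sheaf on $X$ associated to the presheaf $\operatorname{Spec}R\mapsto K^M_p(R\otimes_kA)$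 on affine open subsets, write $K^M_p(O_X)$ for the case $A=k$, and put $M_{\mathbb{Q}}=M\otimes_{\mathbb{Z}}\mathbb{Q}$ for an abelian group $M$. The Bloch formula $CH^p(X)_{\mathbb{Q}}\cong H^p(X,K^M_p(O_X))_{\mathbb{Q}}$ has a right-hand side that makes sense for $X_A$, and the \emph{formal completion} of $CH^p(X)$ is the functor
\[
\widehat{CH}^p\colon A\longmapsto \ker\bigl(H^p(X,K^M_p(O_{X_A}))_{\mathbb{Q}}\to H^p(X,K^M_p(O_X))_{\mathbb{Q}}\bigr)
\]
from $\mathrm{Art}_k$ to abelian groups, the map being induced by the augmentation $A\to k$.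

For $p=1$ we have $K^M_1(O_{X_A})=O_{X_A}^*=O_X^*\times(1+O_X\otimes_km_A)$, and the logarithm, a finite sum on nilpotent elements, identifies the second factor with $O_X\otimes_km_A$. Hence $\widehat{CH}^1(A)=H^1(X,O_X)\otimes_km_A$ with no hypothesis on $X$.

A functor of this shape is as simple as possible. Recall that a functor $F$ on $\mathrm{Art}_k$ is \emph{pro-representable} by a complete local noetherian $k$-algebra $\Lambda$ with residue field $k$ if $F(A)$ is naturally in bijection with the set of local $k$-algebra homomorphisms $\Lambda\to A$. If $V$ is a $k$-vector space of finite dimension $r$, a local homomorphism from $\widehat{\operatorname{Sym}}(V^\vee)\cong k[[t_1,\dots,t_r]]$ to $A$ is a choice of images of the $t_i$ in $m_A$, that is, an element of $V\otimes_km_A$. So $A\mapsto V\otimes_km_A$ is pro-represented by $\widehat{\operatorname{Sym}}(V^\vee)$.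

\subsection{The question}

For $p\ge2$ the analogue of the formula above is an isomorphism of functors
\begin{equation}\tag{$\ast\ast$}\label{eq:starstar}
\widehat{CH}^p(A)\cong H^p(X,\Omega^{p-1}_{X/k})\otimes_km_A ,
\end{equation}
and the hypothesis under which we consider it is
\begin{equation}\tag{$\ast$}\label{eq:star}
H^t(X,\Omega^i_{X/k})=0\quad\text{whenever } 0\le i\le p-2 \text{ and } p\le t\le 2p-1-i .
\end{equation}
In the $(i,t)$-plane, take the triangle with vertices $(0,p)$, $(0,2p-1)$ and $(p-1,p)$. Condition \eqref{eq:star} asks that the Hodge groups at all its lattice points vanish, except at the vertex $(p-1,p)$, which carries the group in \eqref{eq:starstar}. For $p=2$ it reads $H^2(X,O_X)=H^3(X,O_X)=0$.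

Let $X$ be smooth and projective of dimension $d\ge2$ and let $2\le p\le d$. If $k$ is an algebraic extension of $\mathbb{Q}$, then \eqref{eq:star} implies \eqref{eq:starstar}; this is due to Bloch for $p=2$, to Mackall for $p=3$ and to Yang in general. The following question comes from \cite{Yang}.

\medskip
\noindent\textbf{Question.} \emph{For $X$, $d$ and $p$ as above, does \eqref{eq:star} imply \eqref{eq:starstar} over an arbitrary field $k$ of characteristic zero?}
\medskip

The field matters because symbols are multilinear over $\mathbb{Z}$ only. They detect absolute differentials: on the dual numbers, $\widehat{CH}^p(k[\varepsilon])\cong H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})$ (Example~\ref{ex:dual}). The space $\Omega^1_{k/\mathbb{Q}}$ has a basis $dt$, with $t$ running through a transcendence basis of $k$. If $k$ is algebraic over $\mathbb{Q}$, it vanishes, and absolute and relative forms agree. If $k=\mathbb{C}$, it is infinite-dimensional, and one may fear that \eqref{eq:starstar} is lost. On the other hand, a form of degree $p-1$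 that contains a differential from $k$ has degree at most $p-2$ along $X$, and these are the degrees that \eqref{eq:star} controls. On the dual numbers this count decides the matter in favor of \eqref{eq:starstar}. For general $A$ the relevant sheaf is a quotient by exact forms, with no evident $O_X$-module structure, and the count cannot be applied directly.

\subsection{Results}

The answer to the question is yes. To state the isomorphism, let a bar denote the kernel of the augmentation: for a smooth $k$-scheme $Y$ of finite type,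
\[
\overline{\Omega}^\bullet_{Y_A/\mathbb{Q}}=\ker(\Omega^\bullet_{Y_A/\mathbb{Q}}\to\Omega^\bullet_{Y/\mathbb{Q}}),\qquad
\overline{\Omega}^\bullet_{Y_A/k}=\ker(\Omega^\bullet_{Y_A/k}\to\Omega^\bullet_{Y/k}).
\]
For a complex $C$ in degrees $\ge0$ let $C^{\ge p}$ be the subcomplex formed by the terms of degree $\ge p$, and let $C^{<p}=C/C^{\ge p}$. Put
\[
C_{\mathbb{Q}}(A)=(\overline{\Omega}^\bullet_{X_A/\mathbb{Q}})^{<p},\qquad
C_k(A)=(\overline{\Omega}^\bullet_{X_A/k})^{<p},\qquad
T(A)=\overline{\Omega}^{p-1}_{X_A/\mathbb{Q}}\big/d\,\overline{\Omega}^{p-2}_{X_A/\mathbb{Q}} .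
\]
There are four maps, all natural in $A$. The map $\beta\colon\widehat{CH}^p(A)\to H^p(X,T(A))$ is given by logarithms of symbols (Proposition~\ref{prop:log}). The map $\gamma$ is induced by the projection of $C_{\mathbb{Q}}(A)$ onto its top cohomology sheaf $T(A)$, which sits in degree $p-1$. The map $\rho$ is induced by the passage from absolute forms to forms over $k$. The map $\jmath$ is induced by the inclusion $\omega\otimes a\mapsto a\omega$ of $\Omega^{p-1}_{X/k}\otimes_km_A$ into the top term of $C_k(A)$.

\begin{theorem}\label{thm:main}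
Let $X$ be a smooth proper (for instance projective) variety over a field $k$ of characteristic zero, let $p\ge2$, and assume \eqref{eq:star}. Then for every $A\in\mathrm{Art}_k$ all maps in
\begin{multline*}
\widehat{CH}^p(A)\xrightarrow{\ \beta\ }H^p(X,T(A))\xleftarrow{\ \gamma\ }H^{2p-1}(X,C_{\mathbb{Q}}(A))\\
\xrightarrow{\ \rho\ }H^{2p-1}(X,C_k(A))\xleftarrow{\ \jmath\ }H^p(X,\Omega^{p-1}_{X/k})\otimes_km_A
\end{multline*}
are isomorphisms. Thus \eqref{eq:starstar} holds, naturally in $A$, and $\widehat{CH}^p$ is pro-representable by $\widehat{\operatorname{Sym}}(V^\vee)$ with $V=H^p(X,\Omega^{p-1}_{X/k})$.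
\end{theorem}

The first half of the zigzag needs neither properness nor \eqref{eq:star}.

\begin{theorem}\label{thm:hyper}
Let $X$ be a smooth variety over $k$, let $p\ge2$ and $n\ge p-2$. Then, naturally in $A\in\mathrm{Art}_k$,
\[
\ker\bigl(H^n(X,K^M_p(O_{X_A}))_{\mathbb{Q}}\to H^n(X,K^M_p(O_X))_{\mathbb{Q}}\bigr)\cong H^{n+p-1}(X,C_{\mathbb{Q}}(A)).
\]
\end{theorem}

The last result is a converse; it is not needed for the question.

\begin{theorem}\label{thm:converse}
Let $X$ be a smooth projective variety over $k$ and let $p\ge2$. Suppose that $\widehat{CH}^p\cong H^p(X,\Omega^{p-1}_{X/k})\otimes_km_{(-)}$ as functors from $\mathrm{Art}_k$ to abelian groups.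
\begin{enumerate}
\item[(1)] We have $H^{2p-1-s}(X,\Omega^{<p-s}_{X/\mathbb{Q}})=0$ for $1\le s\le p-1$, and the map $H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})\to H^{2p-1}(X,\Omega^{<p}_{X/\mathbb{Q}})$ is surjective.
\item[(2)] If $X=X_0\times_{k_0}k$ for a subfield $k_0\subset k$ algebraic over $\mathbb{Q}$, then \eqref{eq:star} holds.
\end{enumerate}
Consequently, for $X$ as in \textup{(2)}, and so for all $X$ when $k$ is algebraic over $\mathbb{Q}$, conditions \eqref{eq:star} and \eqref{eq:starstar} are equivalent.
\end{theorem}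

For $X$ not of the form in (2) we obtain only the necessary conditions in (1), and we do not claim that \eqref{eq:star} is necessary.

\subsection{The method}

A theorem of Gorchinskiy and Tyurin \cite{GT} replaces the relative Milnor K-sheaf by $T(A)$ (Section~\ref{sec:log}). To reach Hodge groups we trade the sheaf $T(A)$ for the complex $C_{\mathbb{Q}}(A)$, whose terms are quasi-coherent. The price is the lower cohomology sheaves of $C_{\mathbb{Q}}(A)$, and a Bloch--Ogus vanishing theorem, deduced from \cite{CTHK}, shows that they do not contribute (Section~\ref{sec:BO}). A filtration of $C_{\mathbb{Q}}(A)$ by the number of differentials coming from $A$ (Section~\ref{sec:module}) has graded pieces made of the sheaves $\Omega^i_{X/k}$, and \eqref{eq:star} is exactly the list of groups that the unwanted pieces involve (Section~\ref{sec:main}). Section~\ref{sec:p2} carries out the whole argument by hand for $p=2$, and Section~\ref{sec:converse} proves the converse.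

\section{Conventions and recollections}\label{sec:conv}

\subsection{Hypercohomology}

Cohomology is taken in the Zariski topology unless stated otherwise. For a bounded below complex $C$ of abelian sheaves on $Y$ and a closed subset $Z\subset Y$, we write $H^n(Y,C)$ for hypercohomology and $H^n_Z(Y,C)$ for hypercohomology with supports in $Z$, obtained by deriving the functor of sections supported in $Z$. We put $C[-s]^n=C^{n-s}$, so that $H^n_Z(Y,C[-s])=H^{n-s}_Z(Y,C)$; signs of differentials in shifted complexes play no role. For closed subsets $Z\subset Z'$ there is a natural long exact sequence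
\begin{equation}\label{eq:les}
\cdots\to H^n_Z(Y,C)\to H^n_{Z'}(Y,C)\to H^n_{Z'\setminus Z}(Y\setminus Z,C)\to H^{n+1}_Z(Y,C)\to\cdots .
\end{equation}
We use four standard facts.
\begin{enumerate}
\item[(H1)] If $C$ is concentrated in degrees $\ge s$, then $H^n_Z(Y,C)=0$ for $n<s$.
\item[(H2)] If $C$ has a finite filtration by subcomplexes and $H^n_Z$ vanishes on every graded piece, then $H^n_Z(Y,C)=0$. If a map between the cohomology groups of two finitely filtered complexes is compatible with the long exact sequences of the filtrations and is an isomorphism on graded pieces in all degrees, it is an isomorphism, by the five lemma.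
\item[(H3)] The filtration by the $C^{\ge i}$ has graded pieces $C^i[-i]$. The filtration by the subcomplexes $\tau^{\le j}C=(\cdots\to C^{j-1}\to\ker d^j\to0)$ has graded pieces quasi-isomorphic to $\mathcal{H}^j(C)[-j]$, where $\mathcal{H}^j(C)$ is the $j$-th cohomology sheaf; it is the sheaf associated to $U\mapsto H^j(U,C)$.
\item[(H4)] On a noetherian space cohomology commutes with direct sums, and by \eqref{eq:les} so does cohomology with supports. Hence $H^n_Z(Y,C\otimes_kV)=H^n_Z(Y,C)\otimes_kV$ for a bounded complex $C$ of sheaves of $k$-vector spaces and any $k$-vector space $V$.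
\end{enumerate}

\subsection{Absolute differential forms}

For a $\mathbb{Q}$-algebra $B$ we abbreviate $\Omega^\bullet_B=\Omega^\bullet_{B/\mathbb{Q}}$; it equals $\Omega^\bullet_{B/\mathbb{Z}}$. It is the exterior algebra on $\Omega^1_B$ with the de Rham differential, and it has a universal property: for a graded commutative differential graded (dg) $\mathbb{Q}$-algebra $G$ in degrees $\ge0$, every ring homomorphism $B\to G^0$ extends uniquely to a dg homomorphism $\Omega^\bullet_B\to G$. So $B\mapsto\Omega^\bullet_B$ is a left adjoint and preserves pushouts, which on both sides are tensor products: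
\begin{equation}\label{eq:pushout}
\Omega^\bullet_{B_1\otimes_{B_0}B_2}=\Omega^\bullet_{B_1}\otimes_{\Omega^\bullet_{B_0}}\Omega^\bullet_{B_2}.
\end{equation}
For a homomorphism $B_0\to B$ we have
\begin{equation}\label{eq:quot}
\Omega^\bullet_{B/B_0}=\Omega^\bullet_B/\Omega^1_{B_0}\Omega^\bullet_B ,
\end{equation}
and if $B$ is smooth over $B_0$, the sequence
\begin{equation}\label{eq:fund}
0\to B\otimes_{B_0}\Omega^1_{B_0}\to\Omega^1_B\to\Omega^1_{B/B_0}\to0
\end{equation}
is exact; it splits because $\Omega^1_{B/B_0}$ is projective. Differentials commute with localization, so the terms of $\Omega^\bullet_{Y_A/\mathbb{Q}}$ are quasi-coherent $O_Y$-modules. The differential $d$ is only $\mathbb{Q}$-linear.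

\section{From symbols to differential forms}\label{sec:log}

For a ring $S$ and an ideal $I$ put $K^M_{n+1}(S,I)=\ker(K^M_{n+1}(S)\to K^M_{n+1}(S/I))$ and $\Omega^n_{S,I}=\ker(\Omega^n_{S/\mathbb{Z}}\to\Omega^n_{(S/I)/\mathbb{Z}})$. If $I^N=0$ and $N!$ is invertible, let $\log(1+a)=\sum_{i=1}^{N-1}(-1)^{i-1}a^i/i$ for $a\in I$. The following theorem extends the logarithm from $K^M_1$ to all degrees.

\begin{theorem}[\cite{GT}]\label{thm:GT}
Let $S$ be a commutative ring and $I$ an ideal with $I^N=0$ such that $S\to S/I$ splits, $N!\in S^*$, and $S$ is weakly $5$-fold stable. Then $K^M_{n+1}(S,I)$ is generated by the symbols $\{r,s_1,\dots,s_n\}$ with $r\in1+I$ and $s_i\in S^*$, and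
\[
\{r,s_1,\dots,s_n\}\longmapsto\log(r)\,\frac{ds_1}{s_1}\wedge\dots\wedge\frac{ds_n}{s_n}
\]
defines an isomorphism $K^M_{n+1}(S,I)\cong\Omega^n_{S,I}/d\Omega^{n-1}_{S,I}$.
\end{theorem}

About weak $5$-fold stability we need only that it holds for local rings with infinite residue field. So we apply the theorem to stalks and must check that the resulting isomorphisms glue.

\begin{proposition}\label{prop:log}
Let $X$ be a smooth variety over $k$ and $p\ge2$. For all $n$, naturally in $A$,
\[
\ker\bigl(H^n(X,K^M_p(O_{X_A}))_{\mathbb{Q}}\to H^n(X,K^M_p(O_X))_{\mathbb{Q}}\bigr)\cong H^n(X,T(A)).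
\]
For $n=p$ this is an isomorphism $\beta\colon\widehat{CH}^p(A)\to H^p(X,T(A))$.
\end{proposition}

\begin{proof}
Let $\mathcal{R}=\ker(K^M_p(O_{X_A})\to K^M_p(O_X))$ and $x\in X$. Milnor K-groups commute with filtered colimits, so $\mathcal{R}_x=K^M_p(S,I)$ with $S=O_{X,x}\otimes_kA$ and $I=O_{X,x}\otimes_km_A$. The ideal $I$ is nilpotent and $S/I=O_{X,x}$, so $S$ is a local $\mathbb{Q}$-algebra whose residue field $k(x)$ is infinite, and $k\to A$ splits $S\to S/I$. Theorem~\ref{thm:GT} with $n=p-1$ gives an isomorphism $\beta_x\colon\mathcal{R}_x\to T(A)_x$.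

Let $\sigma$ be a section of $\mathcal{R}$ near $x$. Its germ is a finite sum of terms $\pm\{r,s_1,\dots,s_{p-1}\}$. The finitely many entries extend to an affine neighborhood $U$ of $x$ with $r\in1+O(U)\otimes_km_A$ and $s_i\in(O(U)\otimes_kA)^*$, and after shrinking $U$ the section $\sigma$ equals this sum on $U$. For every $y\in U$ the element $\beta_y(\sigma_y)$ is then the germ at $y$ of one section $\sum\pm\log(r)\frac{ds_1}{s_1}\wedge\dots\wedge\frac{ds_{p-1}}{s_{p-1}}$ of $T(A)$ over $U$. Hence $\sigma\mapsto(\beta_y(\sigma_y))_y$ is a map of sheaves $\mathcal{R}\to T(A)$. It is bijective on stalks, and natural in $A$ because the formula is.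

Since $k\to A$ splits the augmentation, $K^M_p(O_{X_A})=K^M_p(O_X)\oplus\mathcal{R}$, and the kernel in the statement is $H^n(X,\mathcal{R})_{\mathbb{Q}}$. As $\mathcal{R}\cong T(A)$ is a sheaf of $\mathbb{Q}$-vector spaces, this is $H^n(X,T(A))$.
\end{proof}

\begin{example}[Dual numbers]\label{ex:dual}
Let $A=k[\varepsilon]=k\otimes_{\mathbb{Q}}\mathbb{Q}[\varepsilon]$ with $\varepsilon^2=0$. Since $2\varepsilon\,d\varepsilon=0$, the algebra $\Omega^\bullet_{\mathbb{Q}[\varepsilon]}$ has basis $1,\varepsilon,d\varepsilon$, and \eqref{eq:pushout} gives $\overline{\Omega}^j_{X_A/\mathbb{Q}}=\varepsilon\,\Omega^j_{X/\mathbb{Q}}\oplus d\varepsilon\wedge\Omega^{j-1}_{X/\mathbb{Q}}$ with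
\[
d(\varepsilon\omega+d\varepsilon\wedge\eta)=\varepsilon\,d\omega+d\varepsilon\wedge(\omega-d\eta).
\]
The surjection $\varepsilon\omega+d\varepsilon\wedge\eta\mapsto\omega-d\eta$ from $\overline{\Omega}^{p-1}_{X_A/\mathbb{Q}}$ to $\Omega^{p-1}_{X/\mathbb{Q}}$ kills exact forms, and its kernel consists of the forms $\varepsilon\,d\eta+d\varepsilon\wedge\eta=d(\varepsilon\eta)$. So $T(A)\cong\Omega^{p-1}_{X/\mathbb{Q}}$ and $\widehat{CH}^p(k[\varepsilon])\cong H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})$.

By \eqref{eq:fund}, the kernel of $\Omega^{p-1}_{X/\mathbb{Q}}\to\Omega^{p-1}_{X/k}$ has a finite filtration with graded pieces $\Omega^i_{X/k}\otimes_k\Omega^{p-1-i}_k$ for $0\le i\le p-2$. For these $i$ we have $p+1\le2p-1-i$, so \eqref{eq:star} kills $H^p$ and $H^{p+1}$ of the kernel, and $H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})\to H^p(X,\Omega^{p-1}_{X/k})$ is an isomorphism. Without \eqref{eq:star} this map can have a large kernel. If $p=2$, $k=\mathbb{C}$ and $X=X_0\times_{\mathbb{Q}}\mathbb{C}$, then \eqref{eq:pushout} splits $\Omega^1_{X/\mathbb{Q}}$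 as $\Omega^1_{X/\mathbb{C}}\oplus(O_X\otimes_{\mathbb{C}}\Omega^1_{\mathbb{C}})$, and the kernel is $H^2(X,O_X)\otimes_{\mathbb{C}}\Omega^1_{\mathbb{C}}$.
\end{example}

\section{The case $p=2$}\label{sec:p2}

Both ideas of the proof are visible for $p=2$, where ordinary sheaf cohomology suffices. Assume $H^2(X,O_X)=H^3(X,O_X)=0$. Treating components separately, we may take $X$ irreducible with function field $F$. Write $\overline{\Omega}^j=\overline{\Omega}^j_{X_A/\mathbb{Q}}$, so that $\overline{\Omega}^0=O_X\otimes_km_A$ and $T(A)=\overline{\Omega}^1/d\overline{\Omega}^0$.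

\emph{Differentials from $A$ cost a degree along $X$.} The sequence \eqref{eq:fund} for the smooth map $X_A\to\operatorname{Spec}A$ reads $0\to O_X\otimes_k\Omega^1_A\to\Omega^1_{X_A/\mathbb{Q}}\to\Omega^1_{X/k}\otimes_kA\to0$. It maps onto the same sequence for $A=k$, term by term, and the kernels form an exact sequence
\begin{equation}\label{eq:p2}
0\to O_X\otimes_kD^1\to\overline{\Omega}^1\to\Omega^1_{X/k}\otimes_km_A\to0,\qquad D^1=\ker(\Omega^1_A\to\Omega^1_k).
\end{equation}
The space $D^1$ contains the forms $da$ and $a\,dt$ with $a\in m_A$, $t\in k$. It may be infinite-dimensional, but it enters only through $H^n(X,O_X)\otimes_kD^1$, which vanishes for $n=2,3$. Hence $H^2(X,\overline{\Omega}^1)\cong H^2(X,\Omega^1_{X/k})\otimes_km_A$.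

\emph{Closed functions have no higher cohomology.} Let $\mathcal{H}^0=\ker(d\colon\overline{\Omega}^0\to\overline{\Omega}^1)$. We claim that $\mathcal{H}^0$ is flasque. Let $f=\sum f_i\otimes a_i$ be a section over a nonempty open set $U$, where the $a_i$ form a basis of $m_A$. The image of $df=0$ in $\Omega^1_{X/k}\otimes_km_A$ is $\sum df_i\otimes a_i$, so $df_i=0$ in $\Omega^1_{F/k}$. In characteristic zero this forces $f_i$ to be algebraic over $k$, since a transcendental element belongs to a transcendence basis. Then $f_i$ is integral over each local ring $O_{X,x}$, which is normal, so $f_i\in O(X)$ and $f$ extends to a section $\tilde f$ of $\overline{\Omega}^0$ on $X$. Restriction from $X$ to $U$ is injective on the outer terms of \eqref{eq:p2}, hence on $\overline{\Omega}^1$, so $d\tilde f=0$. This proves the claim.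

From $0\to\mathcal{H}^0\to\overline{\Omega}^0\to d\overline{\Omega}^0\to0$ we get $H^n(X,d\overline{\Omega}^0)=H^n(X,O_X)\otimes_km_A$ for $n\ge1$, and this is zero for $n=2,3$. From $0\to d\overline{\Omega}^0\to\overline{\Omega}^1\to T(A)\to0$ we then obtain
\[
\widehat{CH}^2(A)\cong H^2(X,T(A))\xleftarrow{\ \sim\ }H^2(X,\overline{\Omega}^1)\xrightarrow{\ \sim\ }H^2(X,\Omega^1_{X/k})\otimes_km_A ,
\]
naturally in $A$. This is \eqref{eq:starstar} for $p=2$.

For $p\ge3$ two things are missing. We need a substitute for \eqref{eq:p2} that handles the whole complex together with its differential, and we need to control the cohomology sheaves in degrees $1,\dots,p-2$, which need not be flasque (Remark~\ref{rem:sharp}). These are the subjects of the next two sections.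

\section{Forms on $Y_A$ and the de Rham algebra of $k$}\label{sec:module}

The complex $\Omega^\bullet_{Y_A/k}$ is the tensor product over $k$ of $\Omega^\bullet_{Y/k}$ and $\Omega^\bullet_{A/k}$. For absolute forms $d$ is not $k$-linear, and \eqref{eq:pushout} says that the correct base is the dg algebra $\Omega^\bullet_k$. A \emph{dg $\Omega^\bullet_k$-module} is a graded module $M=\bigoplus_{n\ge0}M^n$ with an additive map $d$ of degree $1$ such that $d^2=0$ and $d(\omega m)=d\omega\,m+(-1)^{\deg\omega}\omega\,dm$.

Let $Y$ be a smooth $k$-scheme of finite type. For such an $M$ let $\Phi_Y(M)$ be the complex of sheaves with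
\[
\Phi_Y(M)(\operatorname{Spec}R)=\Omega^\bullet_R\otimes_{\Omega^\bullet_k}M,\qquad d(\omega\otimes m)=d\omega\otimes m+(-1)^{\deg\omega}\omega\otimes dm .
\]
Its term of degree $n$ is the cokernel of an $R$-linear map $\bigoplus_{a+b+c=n}\Omega^a_R\otimes_k\Omega^b_k\otimes_kM^c\to\bigoplus_{a+c=n}\Omega^a_R\otimes_kM^c$. This commutes with localization, so the terms are quasi-coherent. A $k$-morphism $f\colon Y'\to Y$ induces $f^{-1}\Phi_Y(M)\to\Phi_{Y'}(M)$, naturally in $M$.

\begin{lemma}\label{lem:Phi}
\begin{enumerate}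
\item[(a)] The functor $M\mapsto\Phi_Y(M)$ is exact.
\item[(b)] If $\Omega^1_kM=0$, then $M$ is a complex of $k$-vector spaces with $k$-linear differential and $\Phi_Y(M)=\Omega^\bullet_{Y/k}\otimes_kM$.
\item[(c)] The complexes $W^s\Phi_Y(M)=\Phi_Y(M^{\ge s})$ form a decreasing filtration of $\Phi_Y(M)$ by subcomplexes, compatible with pullback in $Y$. The complex $W^s\Phi_Y(M)$ lies in degrees $\ge s$, and $W^s/W^{s+1}=(\Omega^\bullet_{Y/k}\otimes_kM^s)[-s]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The question is local, so let $Y=\operatorname{Spec}R$ with $x_1,\dots,x_d\in R$ such that the $dx_i$ form a basis of $\Omega^1_{R/k}$. By \eqref{eq:fund}, $\Omega^1_R=(R\otimes_k\Omega^1_k)\oplus\bigoplus_iR\,dx_i$. Taking exterior algebras gives $\Omega^\bullet_R\cong(\bigoplus_JR\,dx_J)\otimes_k\Omega^\bullet_k$ as graded $\Omega^\bullet_k$-modules, where $J$ runs through the subsets of $\{1,\dots,d\}$. So $\Phi_Y(M)(Y)\cong(\bigoplus_JR\,dx_J)\otimes_kM$ as graded groups, which is exact in $M$.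

(b) For $c\in k$ we have $d(cm)=dc\,m+c\,dm=c\,dm$. Since $M$ is a module over $k=\Omega^\bullet_k/\Omega^{\ge1}_k$, we get $\Omega^\bullet_R\otimes_{\Omega^\bullet_k}M=(\Omega^\bullet_R/\Omega^1_k\Omega^\bullet_R)\otimes_kM$, and \eqref{eq:quot} applies.

(c) The $M^{\ge s}$ are dg submodules, and $M^{\ge s}/M^{\ge s+1}=M^s[-s]$ is killed by $\Omega^1_k$. Apply (a) and (b).
\end{proof}

Part (a) is where smoothness over $k$ enters. For $A\in\mathrm{Art}_k$ put
\[
D=\ker(\Omega^\bullet_A\to\Omega^\bullet_k),\qquad E=\ker(\Omega^\bullet_{A/k}\to k).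
\]
Both are dg $\Omega^\bullet_k$-modules, functorial in $A$, with $D^0=E^0=m_A$ and $\Omega^1_kE=0$.

\begin{lemma}\label{lem:DE}
We have $E=D/\Omega^1_kD$. Moreover $\overline{\Omega}^\bullet_{Y_A/\mathbb{Q}}=\Phi_Y(D)$ and $\overline{\Omega}^\bullet_{Y_A/k}=\Phi_Y(E)=\Omega^\bullet_{Y/k}\otimes_kE$, and the natural map between them is induced by the projection $D\to E$.
\end{lemma}

\begin{proof}
The splitting $k\to A$ gives $\Omega^\bullet_A=\Omega^\bullet_k\oplus D$ as dg $\Omega^\bullet_k$-modules. Dividing by $\Omega^1_k\Omega^\bullet_A=\Omega^{\ge1}_k\oplus\Omega^1_kD$ and using \eqref{eq:quot} gives $\Omega^\bullet_{A/k}=k\oplus D/\Omega^1_kD$, which is the first claim. By \eqref{eq:pushout}, $\Omega^\bullet_{Y_A/\mathbb{Q}}=\Phi_Y(\Omega^\bullet_A)=\Omega^\bullet_{Y/\mathbb{Q}}\oplus\Phi_Y(D)$, and the augmentation is the first projection. Dividing by the multiples of $\Omega^1_k$ gives $\Omega^\bullet_{Y_A/k}=\Phi_Y(k\oplus E)=\Omega^\bullet_{Y/k}\oplus\Phi_Y(E)$.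
\end{proof}

In degree $1$, the filtration $W$ on $\Phi_X(D)$ is the sequence \eqref{eq:p2}. The internal structure of $D$ will never matter: Lemma~\ref{lem:Phi}(c) reduces every question to the complex $\Omega^\bullet_{Y/k}$ tensored with a vector space.

\section{A Bloch--Ogus vanishing theorem}\label{sec:BO}

The flasqueness of $\mathcal{H}^0$ found in Section~\ref{sec:p2} generalizes as follows.

\begin{proposition}\label{prop:BO}
Let $X$ be a smooth variety over $k$, let $A\in\mathrm{Art}_k$, and let $\mathcal{H}^j$ be the $j$-th cohomology sheaf of $\overline{\Omega}^\bullet_{X_A/\mathbb{Q}}$. Then $H^n(X,\mathcal{H}^j)=0$ for $n>j$.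
\end{proposition}

The plan is to resolve $\mathcal{H}^j$ by flasque sheaves indexed by the codimension of points and to show that the resolution stops in degree $j$. Let $Y^{(n)}$ be the set of points of codimension $n$, and for an abelian group $G$ let $i_{x*}G$ be the sheaf whose sections over $U$ are $G$ if $x\in U$ and $0$ otherwise. A \emph{cohomology theory with supports} assigns to each smooth $k$-scheme $Y$ and closed subset $Z$ groups $h^q_Z(Y)$, contravariant in the pair, with natural long exact sequences of the form \eqref{eq:les}; we write $h^q(Y)=h^q_Y(Y)$. It satisfies \emph{\'etale excision} if $h^q_Z(Y)\to h^q_{f^{-1}(Z)}(Y')$ is an isomorphism for every \'etale $f\colon Y'\to Y$ with $f^{-1}(Z)\cong Z$, and \emph{homotopy invariance} if $h^q_Z(Y)\to h^q_{\mathbb{A}^1_Z}(\mathbb{A}^1_Y)$ is always an isomorphism.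

\begin{theorem}[{\cite[Section 5]{CTHK}}]\label{thm:CTHK}
Let $k$ be an infinite field and $h$ a cohomology theory with supports on smooth $k$-schemes that satisfies \'etale excision and homotopy invariance. For $Y$ smooth, the sheaf associated to $U\mapsto h^q(U)$ has a flasque resolution, the Cousin resolution, with $n$-th term $\bigoplus_{x\in Y^{(n)}}i_{x*}h^{q+n}_x(Y)$, where $h^m_x(Y)=\varinjlim_{U\ni x}h^m_{\overline{\{x\}}\cap U}(U)$.
\end{theorem}

We first establish what we need for the de Rham complex over $k$. Part (c) below is the algebraic counterpart of the fact that a complex submanifold of codimension $n$ has real codimension $2n$.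

\begin{lemma}\label{lem:dR}
The groups $H^q_Z(Y,\Omega^\bullet_{Y/k})$ satisfy \textup{(a)} \'etale excision and \textup{(b)} homotopy invariance. Moreover: \textup{(c)} every $x\in Y^{(n)}$ has a neighborhood $U_0$ such that $H^m_Z(U,\Omega^\bullet_{U/k})=0$ for all $m<2n$ and all affine open $U$ with $x\in U\subset U_0$, where $Z=\overline{\{x\}}\cap U$.
\end{lemma}

\begin{proof}
(a) Let $f\colon Y'\to Y$ be \'etale with $f^{-1}(Z)\cong Z$. For a quasi-coherent sheaf $F$, Zariski and \'etale cohomology agree on $Y$ and on $Y\setminus Z$, so by \eqref{eq:les} and the five lemma $H^*_Z(Y,F)$ may be computed in the \'etale topology. There excision gives $H^*_Z(Y,F)\cong H^*_{f^{-1}(Z)}(Y',f^*F)$ by \cite[III.1.27]{Milne}. Since $f^*\Omega^i_{Y/k}=\Omega^i_{Y'/k}$, the claim holds for each term of the bounded complex $\Omega^\bullet_{Y/k}$, and hence for the complex by (H2) and (H3).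

(b) The projection $\pi\colon\mathbb{A}^1_Y\to Y$ is affine, so quasi-coherent sheaves have no higher direct images and $R\pi_*\Omega^\bullet_{\mathbb{A}^1_Y/k}=\pi_*\Omega^\bullet_{\mathbb{A}^1_Y/k}=\Omega^\bullet_{Y/k}\otimes_k\Omega^\bullet_{k[t]/k}$. The map $d\colon k[t]\to k[t]\,dt$, $t^i\mapsto it^{i-1}dt$, is surjective with kernel $k$ in characteristic zero, so $\Omega^\bullet_{Y/k}\to R\pi_*\Omega^\bullet_{\mathbb{A}^1_Y/k}$ is a quasi-isomorphism. This proves the claim for $Z=Y$. Apply it to $Y$ and to $Y\setminus Z$ and compare the sequences \eqref{eq:les}.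

(c) For $n=0$ use (H1); let $n\ge1$ and let $d$ be the dimension of $Y$ along $\overline{\{x\}}$.

\emph{Coordinates.} Let $x_1,\dots,x_n$ generate the maximal ideal $\mathfrak{m}_x$ of the regular local ring $O_{Y,x}$. Since $k(x)/k$ is separable, the sequence $0\to\mathfrak{m}_x/\mathfrak{m}_x^2\to\Omega^1_{Y/k}\otimes k(x)\to\Omega^1_{k(x)/k}\to0$ is exact. Lift a transcendence basis of $k(x)/k$ to $x_{n+1},\dots,x_d\in O_{Y,x}$. Then $dx_1,\dots,dx_d$ is a basis of the fiber of $\Omega^1_{Y/k}$ at $x$. On a neighborhood $U_0$ of $x$ the $x_i$ are regular, the $dx_i$ form a basis of $\Omega^1_{U_0/k}$, and $x_1,\dots,x_n$ generate the ideal of $\overline{\{x\}}\cap U_0$. Let $\partial_1,\dots,\partial_d$ be the dual $k$-derivations. They commute, because $[\partial_i,\partial_j]$ is a $k$-derivation that kills every $x_l$.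

\emph{Reduction to a Koszul complex.} Let $U\subset U_0$ be affine with $x\in U$. Then $H^q_Z(U,O)=0$ for $q>n$ since $Z$ is cut out by $n$ equations, and for $q<n$ since the local rings of the regular scheme $U$ at points of $Z$ have dimension, hence depth, at least $n$. Moreover $H:=H^n_Z(U,O)$ is the quotient of $O(U)[1/x_1\cdots x_n]$ by the fractions that omit one of $x_1,\dots,x_n$ from the denominator, so each element of $H$ is killed by a power of each of $x_1,\dots,x_n$. The sheaves $\Omega^i_{U/k}=\bigoplus_{|J|=i}O\,dx_J$ are free, so the spectral sequence $E_1^{i,q}=H^q_Z(U,\Omega^i)\Rightarrow H^{i+q}_Z(U,\Omega^\bullet)$ has the single row $q=n$. Hence $H^m_Z(U,\Omega^\bullet)$ is the cohomology in degree $m-n$ of the complex $\bigoplus_JH\,dx_J$ with differential $u\,dx_J\mapsto\sum_i\partial_iu\,dx_i\wedge dx_J$. Here $x_j$ and $\partial_i$ act on $H$ by functoriality, and the relations $[\partial_i,\partial_j]=0$ and $[\partial_i,x_j]=\delta_{ij}$ persist. For $0\le r\le d$ let $\mathcal{K}_r$ be the same complex formed with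 $\partial_1,\dots,\partial_r$ and $J\subset\{1,\dots,r\}$. We must show that $\mathcal{K}_d$ has no cohomology in degrees $<n$. The forms containing $dx_{r+1}$ give an exact sequence $0\to\mathcal{K}_r[-1]\to\mathcal{K}_{r+1}\to\mathcal{K}_r\to0$ whose connecting map is $\pm\partial_{r+1}$:
\begin{equation}\label{eq:koszul}
H^{i-1}(\mathcal{K}_r)\xrightarrow{\pm\partial_{r+1}}H^{i-1}(\mathcal{K}_r)\to H^i(\mathcal{K}_{r+1})\to H^i(\mathcal{K}_r)\xrightarrow{\pm\partial_{r+1}}H^i(\mathcal{K}_r).
\end{equation}

\emph{Injectivity.} Let $H^{(r)}=H/\sum_{i\le r}\partial_iH$. We claim that $\partial=\partial_{r+1}$ is injective on $H^{(r)}$ for $0\le r<n$. The operators $\partial$ and $y=x_{r+1}$ commute with $\partial_1,\dots,\partial_r$, so they act on $H^{(r)}$, with $\partial y^N=y^N\partial+Ny^{N-1}$. Let $\partial u=0$ and choose $N\ge0$ minimal with $y^Nu=0$, which is possible as $r+1\le n$. If $N\ge1$, then $0=\partial y^Nu=Ny^{N-1}u$, so $y^{N-1}u=0$ in characteristic zero, against minimality. Thus $N=0$ and $u=0$.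

By induction on $r\le n$, the claim and \eqref{eq:koszul} show that $\mathcal{K}_r$ has cohomology only in degree $r$, equal to $H^{(r)}$. For $r\ge n$, the sequence \eqref{eq:koszul} shows that vanishing in degrees $<n$ passes from $\mathcal{K}_r$ to $\mathcal{K}_{r+1}$.
\end{proof}

For the origin in $U=\operatorname{Spec}k[y]$, the module $H=k[y,y^{-1}]/k[y]$ has basis $y^{-1},y^{-2},\dots$ and $\partial y^{-i}=-iy^{-i-1}$. So $\partial$ is injective with cokernel spanned by $y^{-1}$, and the only cohomology is $H^2_Z$, spanned by $dy/y$.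

\begin{proof}[Proof of Proposition~\ref{prop:BO}]
Put $h^q_Z(Y)=H^q_Z(Y,\Phi_Y(D))$. This is a cohomology theory with supports, and by Lemma~\ref{lem:DE} and (H3) the sheaf on $X$ associated to $U\mapsto h^q(U)$ is $\mathcal{H}^q$. The filtration $W$ of Lemma~\ref{lem:Phi}(c) is infinite, but in a fixed degree only finitely many steps matter: by (H1), $h^q_Z(Y)=H^q_Z(Y,\Phi_Y(D)/W^s)$ for $s\ge q+2$. The complex $\Phi_Y(D)/W^s$ has a finite filtration, compatible with pullback, whose graded pieces have cohomology
\begin{equation}\label{eq:pieces}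
H^{q-s'}_Z(Y,\Omega^\bullet_{Y/k})\otimes_kD^{s'},\qquad 0\le s'<s,
\end{equation}
by (H4). By (H2) and Lemma~\ref{lem:dR}(a),(b), the theory $h$ satisfies \'etale excision and homotopy invariance. The field $k$ is infinite, so Theorem~\ref{thm:CTHK} applies, and $H^n(X,\mathcal{H}^j)$ is a subquotient of $\bigoplus_{x\in X^{(n)}}h^{j+n}_x(X)$.

Let $n>j$ and $x\in X^{(n)}$. Then $j+n-s'<2n$ for all $s'\ge0$, so for the affine neighborhoods $U$ of Lemma~\ref{lem:dR}(c) all groups \eqref{eq:pieces} with $q=j+n$ vanish, and $h^{j+n}_Z(U)=0$ by (H2). These $U$ are cofinal, so $h^{j+n}_x(X)=0$.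
\end{proof}

\begin{remark}\label{rem:sharp}
The bound $n>j$ cannot be lowered to $n\ge j$. Take $k=\mathbb{Q}$, $X=\mathbb{P}^1$ and $A$ with $H^0(E)\ne0$ (Lemma~\ref{lem:artin}). Then $\mathbb{Q}$ in degree $0$ is a direct summand of the complex $E$, so $\Omega^\bullet_{X/\mathbb{Q}}$ is a direct summand of $\overline{\Omega}^\bullet_{X_A/\mathbb{Q}}=\Omega^\bullet_{X/\mathbb{Q}}\otimes E$. We have $H^2(X,\Omega^\bullet_{X/\mathbb{Q}})=H^1(X,\Omega^1_{X/\mathbb{Q}})\ne0$ because $H^1(X,O_X)=H^2(X,O_X)=0$. As $X$ is a curve, (H3) leaves only $H^1(X,\mathcal{H}^1(\Omega^\bullet_{X/\mathbb{Q}}))$ to account for this group, so $H^1(X,\mathcal{H}^1)\ne0$.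
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:hyper}]
The complex $C=C_{\mathbb{Q}}(A)$ lies in degrees $0,\dots,p-1$. Its cohomology sheaf in degree $p-1$ is $T(A)$, and in degree $j\le p-2$ it is the sheaf $\mathcal{H}^j$ of Proposition~\ref{prop:BO}. The quotient $C/\tau^{\le p-2}C$ is quasi-isomorphic to $T(A)[-(p-1)]$, so there is an exact sequence
\[
H^{n+p-1}(X,\tau^{\le p-2}C)\to H^{n+p-1}(X,C)\xrightarrow{\ \gamma\ }H^n(X,T(A))\to H^{n+p}(X,\tau^{\le p-2}C).
\]
By (H2) and (H3) the outer groups vanish as soon as $H^a(X,\mathcal{H}^j)=0$ for $j\le p-2$ and $a+j\in\{n+p-1,n+p\}$. For such $a,j$ we have $a\ge n+1\ge p-1>j$, which is where $n\ge p-2$ is used, and Proposition~\ref{prop:BO} applies. So $\gamma$ is an isomorphism, natural in $A$. Combine it with Proposition~\ref{prop:log}.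
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Proposition~\ref{prop:log} and the proof of Theorem~\ref{thm:hyper} with $n=p$ show that $\beta$ and $\gamma$ are isomorphisms. For $\rho$ and $\jmath$, everything follows from one count: under \eqref{eq:star}, the group $H^{2p-1}(X,\Phi_X(M)^{<p})$ sees only the degree-zero part of $M$.

\begin{lemma}\label{lem:count}
Assume \eqref{eq:star}.
\begin{enumerate}
\item[(a)] If $M$ is a dg $\Omega^\bullet_k$-module with $M^0=0$, then $H^N(X,\Phi_X(M)^{<p})=0$ for $N=2p-1$ and $N=2p$.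
\item[(b)] If $M\to M'$ is a surjection of dg $\Omega^\bullet_k$-modules that is bijective in degree $0$, then $H^{2p-1}(X,\Phi_X(M)^{<p})\to H^{2p-1}(X,\Phi_X(M')^{<p})$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Truncation $C\mapsto C^{<p}$ is exact and kills $W^p$. So by Lemma~\ref{lem:Phi}(c) the complex $\Phi_X(M)^{<p}$ has a finite filtration with graded pieces $(\Omega^{<p-s}_{X/k}\otimes_kM^s)[-s]$ for $1\le s\le p-1$; the piece $s=0$ is absent since $M^0=0$. Refining by (H3) we get pieces $(\Omega^i_{X/k}\otimes_kM^s)[-i-s]$ with $i\ge0$ and $1\le s\le p-1-i$. In particular $i\le p-2$. By (H4) the $N$-th cohomology of such a piece is $H^t(X,\Omega^i_{X/k})\otimes_kM^s$ with $t=N-i-s$. The bounds on $s$ give $N-p+1\le t\le N-i-1$, that is,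
\[
p\le t\le2p-2-i\ \text{ for } N=2p-1,\qquad p+1\le t\le2p-1-i\ \text{ for } N=2p .
\]
All these groups vanish by \eqref{eq:star}, and (H2) concludes.

(b) The kernel $M''$ has $M''^0=0$. By Lemma~\ref{lem:Phi}(a) the sequence $0\to\Phi_X(M'')^{<p}\to\Phi_X(M)^{<p}\to\Phi_X(M')^{<p}\to0$ is exact, and (a) kills the two neighboring terms of the long exact sequence.
\end{proof}

The two ranges of $t$ in the proof together fill the interval $p\le t\le2p-1-i$. This explains the shape of \eqref{eq:star}.

\emph{The map $\rho$.} By Lemma~\ref{lem:DE}, $\rho$ is induced by the surjection $D\to E$, which is the identity of $m_A$ in degree $0$. It is an isomorphism by Lemma~\ref{lem:count}(b).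

\emph{The map $\jmath$.} The cokernel of the inclusion defining $\jmath$ is not of the form treated in Lemma~\ref{lem:count}, so we go one step further and discard the differentials of $A$ altogether. The surjection $E\to E/E^{\ge1}=m_A$, where $m_A$ is placed in degree $0$, is bijective in degree $0$. By Lemmas~\ref{lem:count}(b) and \ref{lem:Phi}(b) and by (H4), it induces an isomorphism
\[
\sigma\colon H^{2p-1}(X,C_k(A))\xrightarrow{\ \sim\ }H^{2p-1}(X,\Omega^{<p}_{X/k})\otimes_km_A .
\]
The composite $\sigma\jmath$ equals $\lambda\otimes1$, where $\lambda$ comes from $0\to\Omega^{p-1}_{X/k}[-(p-1)]\to\Omega^{<p}_{X/k}\to\Omega^{<p-1}_{X/k}\to0$ and sits in the exact sequence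
\[
H^{2p-2}(X,\Omega^{<p-1}_{X/k})\to H^p(X,\Omega^{p-1}_{X/k})\xrightarrow{\ \lambda\ }H^{2p-1}(X,\Omega^{<p}_{X/k})\to H^{2p-1}(X,\Omega^{<p-1}_{X/k}).
\]
For $M=k[-1]$ we have $\Phi_X(M)^{<p}=\Omega^{<p-1}_{X/k}[-1]$, so Lemma~\ref{lem:count}(a) says that the two outer groups vanish. Hence $\lambda$, $\sigma\jmath$ and $\jmath$ are isomorphisms.

All four maps are natural in $A$ and additive, so \eqref{eq:starstar} holds as an isomorphism of functors to abelian groups. Since $X$ is proper, $V=H^p(X,\Omega^{p-1}_{X/k})$ is finite-dimensional, and $A\mapsto V\otimes_km_A$ is pro-represented by $\widehat{\operatorname{Sym}}(V^\vee)$, as recalled in Section~\ref{sec:intro}. This proves Theorem~\ref{thm:main}. \qed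

\begin{remark}
Condition \eqref{eq:star} is used only in Lemma~\ref{lem:count}, and properness only for the finite-dimensionality of $V$. The bound $p\le\dim X$ is not used. Smoothness enters through Lemma~\ref{lem:Phi}(a), Theorem~\ref{thm:CTHK} and the coordinates in Lemma~\ref{lem:dR}(c). Characteristic zero is needed for the logarithm and in Lemma~\ref{lem:dR}(b),(c); in characteristic $\ell>0$ homotopy invariance already fails, since $d(t^\ell)=0$. No property of $\Omega^\bullet_k$ is used beyond its being a dg algebra in degrees $\ge0$ with $k$ in degree $0$, which is why the transcendence degree of $k$ plays no role.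
\end{remark}

\section{The converse}\label{sec:converse}

Let $X$ and $p$ be as in Theorem~\ref{thm:converse}. The hypothesis provides an isomorphism about which we know only that it is additive and natural. The idea is that the functor $A\mapsto V\otimes_km_A$ is generated by its values on the algebras $k[x]/x^N$, where $\widehat{CH}^p$ can be computed. This forces a canonical map $\iota_A$ to be surjective for all $A$, and we then test the surjectivity on algebras with nonzero de Rham cohomology.

\subsection{The comparison map}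

Multiplication $\omega\otimes a\mapsto a\omega$ maps $\Omega^{p-1}_{X/\mathbb{Q}}\otimes_km_A$ to the top term of $C_{\mathbb{Q}}(A)$, and so defines a map of complexes $(\Omega^{p-1}_{X/\mathbb{Q}}\otimes_km_A)[-(p-1)]\to C_{\mathbb{Q}}(A)$. With Theorem~\ref{thm:hyper} for $n=p$ we obtain a map, natural in $A$,
\[
\iota_A\colon H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})\otimes_km_A\to H^{2p-1}(X,C_{\mathbb{Q}}(A))\cong\widehat{CH}^p(A).
\]
It is easy to describe when $A=A_0\otimes_{\mathbb{Q}}k$ with $A_0\in\mathrm{Art}_{\mathbb{Q}}$. Put $E_{A_0}=\ker(\Omega^\bullet_{A_0}\to\mathbb{Q})$. Since $O_{X_A}=O_X\otimes_{\mathbb{Q}}A_0$, formula \eqref{eq:pushout} gives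
\begin{equation}\label{eq:A0}
C_{\mathbb{Q}}(A)=(\Omega^\bullet_{X/\mathbb{Q}}\otimes_{\mathbb{Q}}E_{A_0})^{<p},
\end{equation}
and $\iota_A$ is induced by the inclusion of $\Omega^{p-1}_{X/\mathbb{Q}}\otimes_{\mathbb{Q}}E^0_{A_0}$ in degree $p-1$.

\begin{lemma}\label{lem:surj}
\textup{(a)} The map $\iota_A$ is an isomorphism for $A=k[x]/x^N$. \textup{(b)} Under the hypothesis of Theorem~\ref{thm:converse}, $\iota_A$ is surjective for every $A\in\mathrm{Art}_k$.
\end{lemma}

\begin{proof}
(a) Let $A_0=\mathbb{Q}[x]/x^N$. Since $Nx^{N-1}dx=0$, the complex $E_{A_0}$ is the map $d$ from the space with basis $x,\dots,x^{N-1}$ to the space with basis $dx,\dots,x^{N-2}dx$, and it is bijective. Filter the quotient of \eqref{eq:A0} by $(\Omega^{p-1}_{X/\mathbb{Q}}\otimes E^0_{A_0})[-(p-1)]$ by the degree $i$ of forms on $X$. The graded pieces are $\Omega^i_{X/\mathbb{Q}}[-i]\otimes E_{A_0}^{<p-i}$ with $i\le p-2$. Here $p-i\ge2$, so $E_{A_0}^{<p-i}=E_{A_0}$ is acyclic. The quotient is therefore acyclic and the inclusion is a quasi-isomorphism.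

(b) Let $V=H^p(X,\Omega^{p-1}_{X/k})$. Every element of $V\otimes_km_A$ is a sum of elements $v\otimes a$, and $v\otimes a$ is the image of $v\otimes x$ under $f\colon k[x]/x^N\to A$, $x\mapsto a$, where $a^N=0$. By the hypothesis, the group $\widehat{CH}^p(A)$ is generated by the images of the maps $\widehat{CH}^p(f)$. By (a) and the naturality of $\iota$, each such image lies in the image of $\iota_A$.
\end{proof}

\subsection{Artinian algebras with de Rham cohomology}

We need $A_0\in\mathrm{Art}_{\mathbb{Q}}$ with $H^s(E_{A_0})\ne0$. Graded algebras do not qualify. If $A_0$ is a quotient of a polynomial ring by an ideal that is homogeneous for positive weights of the variables, let $\xi$ be the derivation multiplying each homogeneous element by its weight and $\iota_\xi$ the contraction with $\xi$. Then $d\iota_\xi+\iota_\xi d$ is a derivation that commutes with $d$ and equals $\xi$ on $A_0$, so it multiplies a form of weight $w$ by $w$. As $E_{A_0}$ is the part of positive weight, it is acyclic. We therefore perturb the weighted homogeneous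 polynomial $x^4+y^5$ by a term of slightly higher weight.

Let $P=\mathbb{Q}[x,y]$, $\mathfrak{m}=(x,y)$ and $g=x^4+y^5+x^2y^3$. For a polynomial vector field $\xi=a\partial_x+b\partial_y$ put $\operatorname{div}\xi=a_x+b_y$.

\begin{lemma}\label{lem:g}
There is no polynomial vector field $\xi$ with $c\,g\equiv\xi(g)\bmod\mathfrak{m}^6$, where $c=1$ or $c=1-\operatorname{div}\xi$.
\end{lemma}

\begin{proof}
Give $x,y,\partial_x,\partial_y$ the weights $5,4,-5,-4$, and denote components of weight $w$ by a subscript $w$. Then $g=g_{20}+g_{22}$ with $g_{20}=x^4+y^5$ and $g_{22}=x^2y^3$. Monomials in $\mathfrak{m}^6$ have weight $\ge24$, so the congruence is an equality in weights $20$ and $22$. The monomial fields of weight $\le2$ are $\partial_x,\partial_y,y\partial_x$ (weights $-5,-4,-1$), $x\partial_x,y\partial_y$ (weight $0$) and $x\partial_y$ (weight $1$). So $\xi_2=\xi_{-2}=0$ and $\xi_0=\alpha x\partial_x+\beta y\partial_y$. Monomials have weights $0,4,5,8,\dots$, so $c_2=c_{-2}=0$. Weight $20$ gives $c_0g_{20}=\xi_0g_{20}$, that is, $c_0=4\alpha=5\beta$.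 Weight $22$ gives $c_0g_{22}=\xi_0g_{22}$, that is, $c_0=2\alpha+3\beta=(\frac12+\frac35)c_0$. Hence $c_0=\alpha=\beta=0$. But $c_0=1$ in the first case, and $c_0=1-\operatorname{div}\xi_0=1-\alpha-\beta=1$ in the second.
\end{proof}

\begin{lemma}\label{lem:artin}
For every $s\ge0$ there is $A_0\in\mathrm{Art}_{\mathbb{Q}}$ with $H^s(E_{A_0})\ne0$.
\end{lemma}

\begin{proof}
\emph{$s=0$.} Let $A_0=P/((g_x,g_y)+\mathfrak{m}^6)$. If $g$ were zero in $A_0$, then $g\equiv ag_x+bg_y\bmod\mathfrak{m}^6$, against Lemma~\ref{lem:g} with $c=1$. So $g$ is a nonzero element of $m_{A_0}$, and $dg=g_xdx+g_ydy=0$ in $\Omega^1_{A_0}$.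

For $s\ge1$ note that $H^s(E_{A_0})=H^s(\Omega^\bullet_{A_0})$, as $\Omega^\bullet_{A_0}=\mathbb{Q}\oplus E_{A_0}$.

\emph{$s=1$.} Let $A_0=P/J$ with $J=(g)+\mathfrak{m}^8$, so that $\Omega^n_{A_0}=\Omega^n_P/(J\Omega^n_P+dJ\wedge\Omega^{n-1}_P)$. The form $\eta=(\frac15x^5+xy^5+\frac13x^3y^3)\,dy$ satisfies $d\eta=g\,dx\wedge dy\in J\Omega^2_P$, so its class in $\Omega^1_{A_0}$ is closed. Suppose that it is exact. Since $J\Omega^1_P+P\,dJ\subset P\,dg+g\Omega^1_P+\mathfrak{m}^7\Omega^1_P$, there are $h,u\in P$ and $\omega\in\Omega^1_P$ with $\eta\equiv dh+u\,dg+g\omega\bmod\mathfrak{m}^7\Omega^1_P$. Apply $d$ and put $\omega'=\omega-du$: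
\[
g\,dx\wedge dy\equiv du\wedge dg+dg\wedge\omega+g\,d\omega=dg\wedge\omega'+g\,d\omega'\mod\mathfrak{m}^6\Omega^2_P .
\]
Write $\omega'=a\,dy-b\,dx$ and $\xi=a\partial_x+b\partial_y$. Then $dg\wedge\omega'=\xi(g)\,dx\wedge dy$ and $d\omega'=\operatorname{div}\xi\;dx\wedge dy$, so $(1-\operatorname{div}\xi)g\equiv\xi(g)\bmod\mathfrak{m}^6$, against Lemma~\ref{lem:g}.

\emph{$s\ge2$.} With $A_0$ as for $s=1$, the tensor power $A_0^{\otimes s}$ over $\mathbb{Q}$ lies in $\mathrm{Art}_{\mathbb{Q}}$, and $\Omega^\bullet_{A_0^{\otimes s}}=(\Omega^\bullet_{A_0})^{\otimes s}$ by \eqref{eq:pushout}. By the K\"unneth formula its $s$-th cohomology contains $H^1(\Omega^\bullet_{A_0})^{\otimes s}\ne0$.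
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(1)]
Let $0\le s\le p-1$, choose $A_0$ as in Lemma~\ref{lem:artin} and put $A=A_0\otimes_{\mathbb{Q}}k$. Pick a cocycle $z\in E^s_{A_0}$ that is not a coboundary, and a complement $E'^s$ of $\mathbb{Q}z$ in $E^s_{A_0}$ that contains the coboundaries. With $E'^n=E^n_{A_0}$ for $n\ne s$ we get a decomposition of complexes $E_{A_0}=\mathbb{Q}[-s]\oplus E'$. It decomposes \eqref{eq:A0} and the map $\iota_A$. The summand $\mathbb{Q}[-s]$ contributes $\Omega^{<p-s}_{X/\mathbb{Q}}[-s]$ to $C_{\mathbb{Q}}(A)$, hence $H^{2p-1-s}(X,\Omega^{<p-s}_{X/\mathbb{Q}})$ to the target of $\iota_A$. By Lemma~\ref{lem:surj}(b) the corresponding summand of $\iota_A$ is surjective. If $s\ge1$, its source is $0$, since $\mathbb{Q}[-s]$ vanishes in degree $0$; so its target is $0$. If $s=0$, it is the map $H^p(X,\Omega^{p-1}_{X/\mathbb{Q}})\to H^{2p-1}(X,\Omega^{<p}_{X/\mathbb{Q}})$.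
\end{proof}

\subsection{From truncated complexes to Hodge groups}

Part (1) concerns truncated complexes of absolute forms, while \eqref{eq:star} concerns single sheaves of relative forms. The model $X_0$ lets us pass from absolute to relative forms. To pass from a complex to its terms we use Deligne's theorem on the degeneration at $E_1$ of the Hodge--de Rham spectral sequence: for $Y$ smooth and proper over a field $F$ of characteristic zero,
\begin{equation}\label{eq:deg}
\dim H^N(Y,\Omega^\bullet_{Y/F})=\sum_i\dim H^{N-i}(Y,\Omega^i_{Y/F})\quad\text{for all }N .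
\end{equation}

\begin{lemma}\label{lem:hodge}
For $Y$ as above and all $q,N$, $\dim H^N(Y,\Omega^{<q}_{Y/F})=\sum_{i<q}\dim H^{N-i}(Y,\Omega^i_{Y/F})$.
\end{lemma}

\begin{proof}
All groups are finite-dimensional since $Y$ is proper. Long exact sequences give
\[
\dim H^N(\Omega^\bullet)\le\dim H^N(\Omega^{\ge q})+\dim H^N(\Omega^{<q})\le\sum_{i\ge q}\dim H^{N-i}(\Omega^i)+\sum_{i<q}\dim H^{N-i}(\Omega^i),
\]
where the second inequality holds term by term. By \eqref{eq:deg} the two ends agree, so each inequality is an equality.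
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(2)]
Smoothness and properness descend along the field extension $k/k_0$, so $X_0$ is smooth and proper over $k_0$. Since $k_0$ is algebraic over $\mathbb{Q}$, we have $\Omega^\bullet_{k_0}=k_0$, hence $\Omega^\bullet_{X_0/\mathbb{Q}}=\Omega^\bullet_{X_0/k_0}$ by \eqref{eq:quot}, and $d$ is $k_0$-linear on $\Omega^\bullet_k$ and kills $k_0$. Let $\pi\colon X\to X_0$ be the projection. By \eqref{eq:pushout}, $\pi_*\Omega^\bullet_{X/\mathbb{Q}}=\Omega^\bullet_{X_0/k_0}\otimes_{k_0}\Omega^\bullet_k$ as complexes. Choose a $k_0$-linear complement $G^0$ of $k_0$ in $k$ and put $G^j=\Omega^j_k$ for $j\ge1$. Then $\Omega^\bullet_k=k_0\oplus G^\bullet$ as complexes, so $\Omega^\bullet_{X_0/k_0}$ is a direct summand of $\pi_*\Omega^\bullet_{X/\mathbb{Q}}$, degree by degree, hence compatibly with truncations and with the inclusion of the top term. As $\pi$ is affine and the terms are quasi-coherent, cohomology on $X$ is the cohomology of the direct image on $X_0$. So both statements in (1)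 hold with $\Omega^\bullet_{X_0/k_0}$ on $X_0$ in place of $\Omega^\bullet_{X/\mathbb{Q}}$ on $X$. Write $h^{i,t}=\dim_{k_0}H^t(X_0,\Omega^i_{X_0/k_0})$ and apply Lemma~\ref{lem:hodge}.

For $1\le s\le p-1$, the vanishing of $H^{2p-1-s}(X_0,\Omega^{<p-s}_{X_0/k_0})$ gives $h^{i,2p-1-s-i}=0$ for $0\le i\le p-1-s$. For $s=0$, surjectivity gives $\sum_{i\le p-1}h^{i,2p-1-i}\le h^{p-1,p}$. The term $i=p-1$ on the left equals the right side, so $h^{i,2p-1-i}=0$ for $0\le i\le p-2$.

Fix $i$ with $0\le i\le p-2$. As $s$ runs from $0$ to $p-1-i$, the index $t=2p-1-s-i$ runs through all integers from $2p-1-i$ down to $p$, and $h^{i,t}=0$ for each of them. By flat base change $H^t(X,\Omega^i_{X/k})=H^t(X_0,\Omega^i_{X_0/k_0})\otimes_{k_0}k$, so \eqref{eq:star} holds for $X$. The final equivalence follows from this and Theorem~\ref{thm:main}; when $k$ is algebraic over $\mathbb{Q}$, take $k_0=k$ and $X_0=X$.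
\end{proof}

\begin{thebibliography}{9}

\bibitem{CTHK}
J.-L. Colliot-Th\'el\`ene, R. Hoobler, B. Kahn, \emph{The Bloch--Ogus--Gabber theorem}, Fields Inst. Commun. 16 (1997).

\bibitem{GT}
S. Gorchinskiy, D. Tyurin, \emph{Relative Milnor K-groups and differential forms of split nilpotent extensions}, Izv. Math. 82 (2018).

\bibitem{Milne}
Milne, \emph{\'Etale Cohomology}.

\bibitem{Yang}
Sen Yang, \emph{Deformations of Chow groups via cyclic homology}, arXiv:2601.10309 (2026).

\end{thebibliography}
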